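# Divisibility and a congruence for the Jones polynomial of slice links

## 1. One and two components, evaluated at $t=-1$

Let $V(L)\in\mathbb Z[t^{\pm1/2}]$ be the Jones polynomial of an oriented link $L\subset S^3$, normalized by $V(\bigcirc)=1$. It is determined by this value and the skein relation
$$t^{-1}V(L_+)-t\,V(L_-)=(t^{1/2}-t^{-1/2})V(L_0).\tag{1}$$
For the trivial link with $n$ components, $V(\bigcirc^n)=\delta^{n-1}$ where $\delta=-t^{1/2}-t^{-1/2}$.

**Definition.** An $n$-component link $L=K_1\cup\dots\cup K_n\subset S^3=\partial B^4$ is *(smoothly) slice* if there are $n$ pairwise disjoint smoothly embedded disks $D_1,\dots,D_n\subset B^4$ with $\partial D_j=K_j$.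

**Definition.** If $V(L)$ is divisible by $V(\bigcirc^n)$ in $\mathbb Z[t^{\pm1/2}]$, the *Jones determinant* is
$$\det V(L)=\bigl[V(L)/V(\bigcirc^n)\bigr]_{t\mapsto-1},\qquad t^{1/2}\mapsto i.$$
For a knot $K$ the *determinant* is $\det(K)=V(K)|_{t^{1/2}=i}=\Delta_K(-1)$, with the Alexander polynomial $\Delta_K$ in Conway normalization.

The talk is about two questions. For a slice link $L$ with $n$ components: (a) is $V(L)$ divisible by $V(\bigcirc^n)$? (b) If so, is $\det V(L)\equiv\det(K_1)\cdots\det(K_n)$ modulo $32$? They are posed in Michael Eisermann's paper "The Jones polynomial of ribbon links" (arXiv:0802.2287), where the corresponding statements for ribbon links are Theorems A and B of the next section.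

*Two cases by hand.* If $n=1$, then $V(\bigcirc)=1$, so (a) says nothing, and (b) is the equality $\det V(K)=\det(K)$. If $L$ is a split union of slice knots $K_1,\dots,K_n$, then $V(L)=\delta^{n-1}\prod_jV(K_j)$, so (a) holds and $\det V(L)=\prod_j\det(K_j)$ exactly. Some hypothesis is needed: applying (1) at a crossing of the positive Hopf link $H$ (with $L_-=\bigcirc^2$ and $L_0=\bigcirc$) gives
$$V(H)=t\bigl(t(-t^{1/2}-t^{-1/2})+t^{1/2}-t^{-1/2}\bigr)=-t^{1/2}-t^{5/2},$$
which is $-2i\neq0$ at $t^{1/2}=i$, while $\delta$ vanishes there. So $\delta\nmid V(H)$.

The first real case is (a) for two components. There only one value of $V(L)$ has to vanish, and classical topology is enough.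

**Proposition 1.** If $L=K_1\cup K_2$ is slice, then $V(L)$ is divisible by $V(\bigcirc^2)$ in $\mathbb Z[t^{\pm1/2}]$.

*Proof.* **Step 1: the value at $t^{1/2}=i$ is a determinant, up to sign.** At $t^{1/2}=i$ relation (1) becomes $V(L_+)-V(L_-)=-2i\,V(L_0)$. This is the skein relation of the Conway polynomial $\nabla$ at $z=-2i$, with the same value on the unknot, so $V(L)|_{t^{1/2}=i}=\nabla_L(-2i)$. Let $F$ be a connected Seifert surface of $L$, of genus $g$, and let $\theta(x,y)=\operatorname{lk}(x,y^+)$ be its Seifert form on $H_1(F)\cong\mathbb Z^{2g+1}$. Then $\nabla_L(s-s^{-1})=\pm\det(s\theta-s^{-1}\theta^T)$, where the sign depends only on conventions. Since $\nabla_L$ is an even or odd polynomial, putting $s=i$ gives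
$$\bigl|V(L)|_{t^{1/2}=i}\bigr|=\bigl|\det(\theta+\theta^T)\bigr|.$$

**Step 2: a 3-manifold bounded by $F$ and the disks.** Let $N$ be the complement in $B^4$ of an open tubular neighborhood of $D_1\cup D_2$. We have $\operatorname{lk}(K_1,K_2)=D_1\cdot D_2=0$. Hence the longitude of $K_j$ cut out by $F$ has linking number $-\operatorname{lk}(K_1,K_2)=0$ with $K_j$, and it also bounds a parallel copy $D_j'$ of $D_j$ in $\partial N$. So $\Phi=(F\cap N)\cup D_1'\cup D_2'$ is a closed connected oriented surface of genus $g$ in $\partial N$. The Pontryagin–Thom construction gives a map $f:\partial N\to S^1$ with $f^{-1}(1)=\Phi$, of degree $1$ on both meridians. The group $H_1(N)\cong\mathbb Z^2$ is generated by the meridians (Alexander duality), and so is $H_1(\partial N)\cong\mathbb Z^2$, because $\partial N$ is the result of $0$-framed surgery on $L$ and the linking number is zero. Hence the class of $f$ is the restriction of a class in $H^1(N)$, and $f$ extends to $N$. Make the extension smooth and transverse to $1$. The preimage of $1$ is a compact oriented 3-manifold in $N$ with boundary $\Phi$; let $M$ be its component that contains $\Phi$.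

**Step 3: a large isotropic subspace.** The kernel of $H_1(\Phi;\mathbb Q)\to H_1(M;\mathbb Q)$ has dimension $g$ ("half lives, half dies"). The map $H_1(F;\mathbb Q)\to H_1(\Phi;\mathbb Q)$ is onto with one-dimensional kernel. So the kernel $U$ of $H_1(F;\mathbb Q)\to H_1(M;\mathbb Q)$ has dimension $g+1$. If $x,y\in U$, then $x$ bounds a rational chain in $M$, and $y^+$ bounds one in a copy of $M$ pushed off in the normal direction. The two chains are disjoint in $B^4$, and linking numbers in $S^3$ are intersection numbers of bounding chains in $B^4$, so $\theta(x,y)=0$. Thus $\theta+\theta^T$ vanishes on $U\times U$. If the form were nondegenerate, then $U\subset U^\perp$ with $\dim U^\perp=(2g+1)-(g+1)=g<g+1$, a contradiction. So $\det(\theta+\theta^T)=0$.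

**Step 4: from a zero to divisibility.** Put $Y=t^{1/2}$. By Steps 1 and 3, $V(L)\in\mathbb Z[Y^{\pm1}]$ vanishes at $Y=i$, so it is divisible by the monic minimal polynomial $Y^2+1$ of $i$. Up to a unit this is $\delta=-Y^{-1}(Y^2+1)$. $\square$

What changes in general? For $n\ge3$, (a) asks that $V(L)$ vanish at $t=-1$ to order $n-1$, so derivatives of $V(L)$ enter. Already for $n=2$, (b) concerns a derivative: from $V(L)=\delta W$ and $d\delta/dY=-2$ at $Y=i$ we get $\det V(L)=W(i)=-\tfrac12\,\frac{dV(L)}{dY}(i)$. The proof above used that (1) turns into Conway's relation exactly at $t=-1$. It says nothing about derivatives there. We need a way to carry the whole polynomial from links for which (a) and (b) are given to slice links.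

## 2. Ribbon copies of a surface, and the statements

**Definition.** A link $L=K_1\cup\dots\cup K_n$ is a *ribbon link* if its components bound $n$ immersed disks in $\mathbb R^3$ whose union has only ribbon singularities. Equivalently, $L$ bounds $n$ pairwise disjoint smoothly embedded disks in $B^4$ on which the radial distance function has no local maxima.

Ribbon links are slice. We use the second description, and it is convenient to allow other surfaces.

**Definition.** Let $X$ be a compact surface without closed components and with $n$ boundary components. A *ribbon copy* of $X$ is a smooth properly embedded copy of $X$ in $B^4$ whose radial function is Morse without local maxima in the interior.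

For $X=nD^2$ ($n$ disks) the links bounding ribbon copies are the ribbon links, and the links bounding smooth copies are the slice links.

*Example.* Let a band join the two circles of the trivial link $\bigcirc^2$, running through space in any way, even through the disks that the circles bound. The resulting knot bounds a ribbon disk: start with two disks deep in $B^4$ (two minima) and add the band at a larger radius (one saddle). The surface is connected with one boundary circle and Euler characteristic $2-1=1$, so it is a disk.

The following two theorems from Eisermann's paper are used as given.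

**Theorem A.** For every $n$-component ribbon link $L$, the Jones polynomial $V(L)$ is divisible by $V(\bigcirc^n)$ in $\mathbb Z[t^{\pm1/2}]$. Equivalently, $V(L)$ vanishes to order at least $n-1$ at $t=-1$.

**Theorem B.** Every ribbon link $L=K_1\cup\dots\cup K_n$ satisfies $\det V(L)\equiv\det(K_1)\cdots\det(K_n)\pmod{32}$. In particular, $\det V(L)\equiv1\pmod8$.

Throughout, $\Lambda=\mathbb Z[A^{\pm1}]$, which contains $\mathbb Z[t^{\pm1/2}]$ via $t^{1/2}=A^{-2}$; then $\delta=-A^2-A^{-2}$. Let $\varphi:\Lambda\to\mathbb F_2$ be the ring map with $A\mapsto1$. We call $p\in\Lambda$ *odd* if $\varphi(p)=1$. Everything is smooth, with corners rounded where needed. We shall prove the following.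

**Theorem 1.** For every $n$-component smoothly slice link $L=K_1\cup\dots\cup K_n$: (a) $V(L)$ is divisible by $V(\bigcirc^n)$ in $\mathbb Z[t^{\pm1/2}]$; (b) $\det V(L)\equiv\det(K_1)\cdots\det(K_n)\pmod{32}$. Consequently $\det V(L)\equiv1\pmod8$, and $V(L)$ vanishes at $t=-1$ to order exactly $n-1$.

**Theorem 2 (transfer).** Let $L=R_0$ be an oriented link bounding a smoothly embedded copy of $X$ in $B^4$. Then there are oriented links $R_1,\dots,R_N$, each bounding a ribbon copy of $X$, and $p_0,\dots,p_N\in\Lambda$ with $\varphi(p_0)=1$, such that
$$\sum_{k=0}^Np_k\,V(R_k)=0,\qquad\sum_{k=0}^Np_k\prod_{j=1}^nV(K_j(R_k))=0,\tag{2}$$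
where $K_j(R)$ is the $j$-th component of $R$.

**Theorem 3.** Let $c\ge0$. If $\delta^c\mid V(R)$ in $\Lambda$ for every oriented link $R$ bounding a ribbon copy of $X$, then $\delta^c\mid V(L)$ for every oriented link $L$ bounding a smooth copy of $X$ in $B^4$.

**Theorem 4.** For each $n\ge2$, the greatest common divisor of the numbers $\det V(L)-\prod_j\det(K_j)$ over all $n$-component slice links is exactly $32$. The same holds over all ribbon links.

## 3. String links in the Temperley–Lieb algebra, and what one ribbon factor gives

For knots there is an obvious plan. If $K$ is slice and $R$ is a ribbon knot such that $K\#R$ is ribbon, then $V(K)V(R)=V(K\#R)$ expresses $V(K)$ through ribbon knots. For links we need a product, so we cut the links open.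

**Definition.** Fix points $x_1,\dots,x_n$ on a line in $\operatorname{int}D^2$, and let $I=[0,1]$ with coordinate $z$. A *string link* $\sigma\subset D^2\times I$ consists of disjoint arcs $\sigma_j$ from $(x_j,0)$ to $(x_j,1)$, vertical near the ends, otherwise in the interior, oriented upward, up to isotopy rel $\partial$. We write $1$ for the trivial string link, $\sigma\tau$ for stacking with $\sigma$ below, and $\hat\sigma$ for the closure, obtained by adding the standard closing arcs outside $D^2\times I$. Let $\bar\sigma$ be the image of $\sigma$ under $z\mapsto1-z$, reoriented upward.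

For $n=1$, a string link is a knot cut open, $\widehat{\sigma\tau}=\hat\sigma\#\hat\tau$, and $\hat{\bar\sigma}$ is the mirror image of $\hat\sigma$ with reversed orientation.

**Definition.** The *Temperley–Lieb algebra* $TL_n(\Lambda)$ is the free $\Lambda$-module on the crossingless matchings of $2n$ points ($n$ at the bottom and $n$ at the top of a rectangle). The product is stacking, and each closed loop is replaced by the factor $\delta$. The *closure trace* $\operatorname{tr}:TL_n(\Lambda)\to\Lambda$ sends a matching to $\delta^{\ell}$, where $\ell$ is the number of loops of its closure.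

*Example.* $TL_2(\Lambda)$ has basis $1,e$, where $e$ is a cap below a cup, and $e^2=\delta e$, $\operatorname{tr}(1)=\delta^2$, $\operatorname{tr}(e)=\delta$. The algebra $TL_3(\Lambda)$ has basis $1,e_1,e_2,e_1e_2,e_2e_1$ with traces $\delta^3,\delta^2,\delta^2,\delta,\delta$. It is not commutative.

The Kauffman bracket $\langle D\rangle\in TL_n(\Lambda)$ of a diagram $D$ of a string link is obtained by replacing each crossing by $A$ times one smoothing plus $A^{-1}$ times the other. It is invariant under Reidemeister moves II and III, and move I multiplies it by $-A^{\pm3}$. With $w(D)$ the total writhe, put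
$$[\sigma]=(-A^3)^{-w(D)}\langle D\rangle.\tag{3}$$
This is an isotopy invariant. The bracket is computed crossing by crossing and writhes add, so $[\sigma\tau]=[\sigma][\tau]$. Closing up adds no crossings, so Kauffman's formula for the Jones polynomial reads
$$\operatorname{tr}[\sigma]=\delta\,V(\hat\sigma).\tag{4}$$

*Example.* Let $n=2$ and let $\sigma$ be one full twist with two positive crossings. Then $\langle D\rangle=(A+A^{-1}e)^2=A^2+(2+A^{-2}\delta)e=A^2+(1-A^{-4})e$. Its trace is $\delta(A^2\delta+1-A^{-4})=\delta(-A^4-A^{-4})$. With $w=2$ we get $V(\hat\sigma)=A^{-6}(-A^4-A^{-4})=-A^{-2}-A^{-10}=-t^{1/2}-t^{5/2}$, the value found for the positive Hopf link. Note also that at $A=1$ modulo $2$ the element $[\sigma]$ becomes $1$.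

Now try the plan: given a slice link $L=\hat\sigma$, suppose that $\rho$ is a string link for which both $\hat\rho$ and $\widehat{\rho\sigma}$ are ribbon. Write $x=[\rho]$, $y=[\sigma]$. By (4) and Theorem A, $\delta^n$ divides $\operatorname{tr}(x)$ and $\operatorname{tr}(xy)$; we want it to divide $\operatorname{tr}(y)$.

For $n=2$ this works. Suppose that $x=c+de$ and $y=a+be$ with $c$ odd (by Lemma 1 below this is always so). Then $\delta^2\mid\operatorname{tr}(y)=a\delta^2+b\delta$ if and only if $\delta\mid b$. Since $xy=ac+(ad+bc+\delta bd)e$, the hypotheses say $\delta\mid d$ and $\delta\mid ad+bc$, so $\delta\mid bc$. Up to a unit, $\delta$ is the irreducible cyclotomic polynomial $A^4+1$, and $\varphi(A^4+1)=0$ while $\varphi(c)=1$. So $\delta\nmid c$ and therefore $\delta\mid b$.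

For $n=3$ the deduction breaks down, because the trace is not multiplicative and elements with divisible trace form only a $\Lambda$-submodule. In $TL_3(\Lambda)$ take
$$x=1+2(e_1-e_2),\qquad y=1+2(2+\delta)e_1+2(2-\delta)e_2 .$$
Both reduce to $1$ modulo $2$. We have $\operatorname{tr}(x)=\delta^3$. Further,
$$\operatorname{tr}\bigl((e_1-e_2)((2+\delta)e_1+(2-\delta)e_2)\bigr)=(2+\delta)(\delta^3-\delta)+(2-\delta)(\delta-\delta^3)=2\delta(\delta^3-\delta)=2\delta^4-2\delta^2,$$
so $\operatorname{tr}(xy)=\delta^3+0+8\delta^2+4(2\delta^4-2\delta^2)=\delta^3+8\delta^4$, which is divisible by $\delta^3$. But $\operatorname{tr}(y)=\delta^3+8\delta^2$ is not, since $\delta\nmid8$. (Nothing is claimed about whether these elements come from string links; the example shows that the algebra alone does not give the conclusion.)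

So one ribbon factor is not enough information. We would like to multiply $xy$ by $x^{-1}$ inside the trace, and $x^{-1}$, where it exists, is a polynomial in $x$. This suggests asking for more: that $\widehat{\rho^k\sigma}$ be ribbon for every $k\ge1$.

## 4. A recurrence with odd constant term

To treat the product $\prod_jV(K_j)$ together with $V(L)$, let $E=TL_n(\Lambda)\times\Lambda$. It is a $\Lambda$-algebra, free of finite rank $N$ as a module. Put
$$e(\sigma)=\Bigl([\sigma],\ \prod_jV(\hat\sigma_j)\Bigr)\in E.$$
The $j$-th component of $\widehat{\sigma\tau}$ is $\hat\sigma_j\#\hat\tau_j$, and $V$ is multiplicative under $\#$. So $e(\sigma\tau)=e(\sigma)e(\tau)$ and $e(1)=1_E$.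

**Lemma 1.** For every string link $\sigma$, $e(\sigma)$ maps to the unit of $E\otimes_\varphi\mathbb F_2$.

*Proof.* Under $\varphi$ we have $A=A^{-1}=1$ and $-A^3=1$. So both crossings have the same image, the sum of the two smoothings, and the writhe factor in (3) becomes $1$. Hence the image of $[\sigma]$ is unchanged by crossing changes. Every string link becomes trivial by crossing changes: use a generic perturbation of the straight-line homotopy to $1$ in the convex set $D^2\times I$, fixed near the ends. So $[\sigma]$ has the same image as $[1]$, the unit. For $n=1$ we have $TL_1(\Lambda)=\Lambda$ and $[\sigma]=V(\hat\sigma)$ by (4). Applied to each strand this gives $\varphi(V(\hat\sigma_j))=1$. $\square$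

**Lemma 2.** Let $x\in E$ map to the unit of $E\otimes_\varphi\mathbb F_2$. Then there are $p_0,\dots,p_N\in\Lambda$ with $\varphi(p_0)=1$ and $\sum_{k=0}^Np_kx^k=0$.

*Proof.* Let $M$ be the matrix of left multiplication by $x$ on $E\cong\Lambda^N$, and let $p(T)=\det(T-M)=\sum_{k=0}^Np_kT^k$. By hypothesis $\varphi(M)$ is the identity matrix, so $\varphi(p_0)=\varphi(\pm\det M)=1$. By the Cayley–Hamilton theorem $p(M)=0$. Since $M^k$ sends $1_E$ to $x^k$, applying $p(M)$ to $1_E$ gives $p(x)=0$. $\square$

So if $\rho$ is a string link such that $\widehat{\rho^k\sigma}$ bounds a ribbon copy of $X$ for all $k\ge1$, then multiplying $\sum_kp_ke(\rho)^k=0$ on the right by $e(\sigma)$ gives $\sum_kp_ke(\rho^k\sigma)=0$, whose $k=0$ term is about $L=\hat\sigma$ and whose other terms are about links bounding ribbon copies of $X$. The next two sections construct such a $\rho$.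

## 5. An order on string links, and the mirror trick

Let $Q=D^2\times I\times[0,1]$ with last coordinate $s$.

**Definition.** A *concordance* from $\sigma$ to $\tau$ is a union $C$ of $n$ disjoint disks in $Q$ with $C\cap\{s=0\}=\sigma$, $C\cap\{s=1\}=\tau$, and $C=\{x_j\}\times I\times[0,1]$ (over all $j$) near the sides $\partial(D^2\times I)\times[0,1]$. The boundary of its $j$-th disk consists of $\sigma_j$, $\tau_j$ and the two arcs over the endpoints. We write $\tau\ge\sigma$ if there is such a $C$ on which $s$ is Morse, with all critical points in $0<s<1$ and none of index $2$.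

So, moving from $\sigma$ up to $\tau$, circles may be born and saddles may occur, but nothing dies. After a level-preserving isotopy, $C$ is a product near $s=0$ and $s=1$. The trace of an isotopy of string links has no critical points and can be glued on at either end, so $\ge$ is well defined on isotopy classes.

**Lemma 3.**
1. $\ge$ is reflexive and transitive. If $\sigma'\ge\sigma$ and $\tau'\ge\tau$, then $\sigma'\tau'\ge\sigma\tau$.
2. If $\tau\ge\sigma$ and $\hat\sigma$ bounds a ribbon copy of $X$, then so does $\hat\tau$.

*Proof.* (1) For reflexivity use $\sigma\times[0,1]$. For transitivity stack two concordances in the $s$-direction, along a level where both are products. For products stack them in the $z$-direction, along the common face, where both consist of the arcs $\{x_j\}\times[0,1]$. In both cases disks are glued to disks along arcs, which gives disks, and no critical points are created.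

(2) Adding (closing arcs)$\times[0,1]$ to the concordance gives $n$ disjoint annuli in $S^3\times[0,1]$ from $\hat\sigma$ to $\hat\tau$ on which $s$ has no local maxima. Put $S^3\times[0,1]$ in $B^4$ as a collar of the boundary, with $s$ increasing outward, and glue the annuli to a ribbon copy of $X$ with boundary $\hat\sigma$ in the smaller ball. Attaching annuli to boundary circles does not change $X$, and no local maxima arise. $\square$

**Lemma 4.** $\sigma\bar\sigma\ge1$ and $\bar\sigma\sigma\ge1$ for every string link $\sigma$.

*Proof.* Since $\bar{\bar\sigma}=\sigma$, the second claim is the first one for $\bar\sigma$.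

**Step 1: the surface.** We let $\sigma\bar\sigma$ emerge from below by tracing $\sigma$ up and down along a valley-shaped profile. Isotope $\sigma$ so that $z|_\sigma$ is Morse, and let $\tilde\sigma\subset D^2\times\mathbb R$ be $\sigma$ extended by vertical rays. Choose $\varepsilon>0$ so small that $\sigma$ is vertical where $z\le\varepsilon$ or $z\ge1-\varepsilon$. Let $g\ge0$ be a smooth even function with $g(u)=|u|$ for $|u|\ge\varepsilon$ and $g''>0$ on $(-\varepsilon,\varepsilon)$. Then $g'$ increases from $-1$ to $1$ on $[-\varepsilon,\varepsilon]$, the only critical point of $g$ is $u=0$, and $0\le g(0)<\varepsilon$. Put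
$$F=\{(x,u,s)\in D^2\times[-1,1]\times[0,1]:(x,s-g(u))\in\tilde\sigma\}.$$
The map $(x,u,s)\mapsto(x,s-g(u))$ is a submersion, so $F$ is a smooth surface. The coordinate $u\in[-1,1]$ plays the role of the height in $I$.

**Step 2: its boundary.** Write $z=s-g(u)$ for the height in $\tilde\sigma$.

- At $s=0$ we have $z=-g(u)\le0$, so the level is the trivial string link. For $s\le\varepsilon$ we still have $z\le\varepsilon$, so $F$ is a product there.
- At $s=1$ we have $z=1-g(u)$. For $u\le-\varepsilon$ this is $1+u$, and we see $\sigma$ upward; for $|u|\le\varepsilon$ we have $z\ge1-\varepsilon$, and we see vertical strands; for $u\ge\varepsilon$ we have $z=1-u$, and we see the mirror image. So the level is $\sigma\bar\sigma$.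
- For $|u|\ge1-\varepsilon$ (taking $\varepsilon<\frac12$) we have $z\le s-1+\varepsilon\le\varepsilon$, so $F$ has product form near the sides.

**Step 3: its critical points.** Parametrize $F$ by $(p,u)$ with $p\in\tilde\sigma$; then $s=z(p)+g(u)$. At a critical point $u=0$ and $p$ is a critical point of $z$, so $\varepsilon<z(p)<1-\varepsilon$ and $0<s<1$. Since $g''(0)>0$, the critical point is nondegenerate, of index $0$ if $p$ is a local minimum of $z$ and of index $1$ if $p$ is a local maximum. None has index $2$.

**Step 4: it consists of disks.** Let $F_j$ be the part over the $j$-th strand. On any component of $F_j$ the maximum of $s$ is $1$: it is not attained at an interior point by Step 3, and $F$ is a product near the sides and near $s=0$, so from points there one can increase $s$. Since $F_j\cap\{s=1\}$ is one arc, $F_j$ is connected. On the extended strand $z$ runs from $-\infty$ to $+\infty$, so its local maxima and minima alternate, beginning with a maximum and ending with a minimum, and their numbers agree. Starting from the arc at $s=0$ we get $\chi(F_j)=1+\#\min-\#\max=1$. A connected compact surface with nonempty boundary and Euler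 characteristic $1$ is a disk. So $F$ is a concordance showing $\sigma\bar\sigma\ge1$. $\square$

*Example.* For $n=1$, Lemma 4 and Lemma 3(2) with $X=D^2$ show that the connected sum of a knot with its reversed mirror image is ribbon, because $\hat1$ is the unknot.

## 6. Rearranging a smooth surface so that all maxima come first

**Definition.** A *band* attached to a 1-manifold $T\subset D^2\times I$ is an embedded square $b\cong[-1,1]^2$ in the interior of $D^2\times I$ with $b\cap T=\{\pm1\}\times[-1,1]$. *Surgery* along $b$ replaces these two edges of $T$ by the other two, $[-1,1]\times\{\pm1\}$.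

For instance, a band joining two circles turns them into one circle. A saddle of a surface in $Q$ is a band surgery on its levels. After the surgery, $b$ is attached to the new 1-manifold along its long edges $[-1,1]\times\{\pm1\}$, and surgery there goes back.

**Lemma 5.** Let $L$ be an oriented $n$-component link bounding a smoothly embedded copy $S$ of $X$ in $B^4$. There are string links $\sigma,\sigma'$ with $\hat\sigma=L$ and $\sigma'\ge\sigma$ such that $\hat\sigma'$ bounds a ribbon copy of $X$.

*Proof.* **Step 1: cutting open.** This step turns $S\subset B^4$ into a surface in $Q$ between $\sigma$ and the trivial string link.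

Choose an embedded disk $\Delta\subset S^3$ meeting each $K_j$ transversally in exactly one point, positively. For example, take a star with one arm ending on each $K_j$ and thicken it, with a half twist in an arm where the sign has to be corrected. A neighborhood $\Delta\times[-1,1]$, with coordinate $r\in[-1,1]$ in the direction of $L$, meets $L$ in $n$ straight arcs. By the disc theorem, an ambient isotopy carries $\Delta\times[-1,1]$ to the standard ball that contains the closing arcs, and these $n$ arcs to the closing arcs. The complementary ball $B'$ is the standard $D^2\times I$ with a collar added along $\partial D^2\times I$. Pushing along the collar we regard $B'$ as $D^2\times I$. Hence $L\cap B'$ is a string link $\sigma$ with $\hat\sigma=L$.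

Arrange that $S$ is a product $L\times[0,\eta]$ in a collar $S^3\times[0,\eta]$ of the boundary, and let $H=\Delta\times[-1,1]\times[0,\eta']$ with $0<\eta'<\eta$. Then $B^4\setminus\operatorname{int}H$ (remove $H$ and take the closure) is a 4-ball. Its boundary consists of $B'\supset\sigma$, the piece $\partial(\Delta\times[-1,1])\times[0,\eta']$, and the inner ball $\Delta\times[-1,1]\times\{\eta'\}$. Identify these three with $\{s=1\}$, $\partial(D^2\times I)\times[0,1]$ and $\{s=0\}$ in $\partial Q$, compatibly with collars. On the inner ball use $(x,r)\mapsto(x,(1-r)/2)$. This fits with the other pieces: a closing arc starts (at $r=-1$) where its strand ends (at $z=1$). It also has the right orientation behavior, since it reverses the orientation of $\Delta\times[-1,1]$, and $\{s=0\}$ carries the reversed orientation in $\partial Q$. The arcs in the inner ball become the trivial string link. Orientation-preserving diffeomorphisms of $S^3$ extend over $B^4$ (Cerf), so the identification of boundaries extends to a diffeomorphism $B^4\setminus\operatorname{int}H\cong Q$.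

Let $C\subset Q$ be the image of $S\setminus\operatorname{int}H$. It is a product near the sides, $C\cap\{s=1\}=\sigma$ and $C\cap\{s=0\}=1$. The part of $S$ in $H$ consists of $n$ rectangles, each meeting the rest along three of its sides, that is, along one boundary arc. So $S$ is $C$ with $n$ half-disks attached along boundary arcs, and $C\cong S$. Every component of $X$ has nonempty boundary, so each component of $C$ contains at least one $\sigma_j$.

**Step 2: maxima up, minima down.** This step makes the middle part of $C$ consist of saddles only.

Make $s|_C$ Morse with critical values in $(\frac14,\frac34)$, and $C$ a product for $s\ge\frac34$ and for $s\le\frac14$. From each local maximum choose an $s$-monotone arc up to $s=\frac78$, starting straight up and with interior disjoint from $C$. This is possible generically since $1+2<4$. Take these arcs pairwise disjoint. Push a small disk of $C$ around the maximum along a thin neighborhood of the arc. This raises the value of the maximum to $\frac78$. The pushed part below the new top is a tube around a monotone arc, so no critical points are created. Similarly push the minima down to $s=\frac18$.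 Now:

- $C\cap\{s\ge\frac34\}$ consists of the $n$ strips $\sigma_j\times[\frac34,1]$ and $m$ disks, and the level $s=\frac34$ is $T_0=\sigma\sqcup O^m$, where $O^m$ consists of $m$ circles bounding small disjoint disks off $\sigma$;
- $C\cap\{s\le\frac14\}$ consists of $n$ strips and $l$ disks, and the level $s=\frac14$ is $1\sqcup O^l$;
- between these levels there are only saddles, which we may take at distinct values.

**Step 3: disjoint bands.** This step shows that the saddles can be performed in any order.

Read $C$ downward from $s=\frac34$. Between saddles the levels move by ambient isotopies rel $\partial$. After a level-preserving diffeomorphism of $Q$ that is the identity for $s\ge\frac34$ and near the sides, the levels are successively constant $T_0,T_1,\dots,T_r$, where $T_i$ is the surgery of $T_{i-1}$ along a band $b_i$. We let this diffeomorphism return to the identity just above $s=\frac14$; there the levels run through an isotopy rel $\partial$ from $T_r$ to $1\sqcup O^l$.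

We claim that we may assume $b_1,\dots,b_r$ to be pairwise disjoint bands attached to $T_0$. Suppose that this holds for $b_1,\dots,b_i$. Then $b_k\cap T_i=[-1,1]\times\{\pm1\}$ for $k\le i$. Let $b_k^*=\{0\}\times[-1,1]\subset b_k$, an arc joining the two long edges.

First, by a small isotopy of $b_{i+1}$ through bands attached to $T_i$, its core $[-1,1]\times\{0\}$ becomes disjoint from all $b_k^*$: the endpoints of the core slide along $T_i$ off finitely many points, and arcs in 3-space are generically disjoint. Shrink $b_{i+1}$ towards its core until, for some $\eta>0$, it misses $N_k=[-\eta,\eta]\times[-1,1]\subset b_k$ for all $k\le i$.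

Second, regard each $b_k$ with $k\le i$ as a band attached to $T_i$ along its long edges. Shrinking $b_k$ to $N_k$ for all $k\le i$ extends to an ambient isotopy $\psi_\theta$ rel $\partial$ with $\psi_\theta(T_i)=T_i$ and $\psi_1(b_k)=N_k$. The bands $\psi_\theta^{-1}(b_{i+1})$ are attached to $T_i$, and $\psi_1^{-1}(b_{i+1})$ is disjoint from $b_1,\dots,b_i$. Since $T_0$ and $T_i$ agree outside $b_1\cup\dots\cup b_i$, it is also a band attached to $T_0$.

The whole isotopy of $b_{i+1}$ extends to an ambient isotopy $\Theta_\theta$ preserving $T_i$ setwise. Perform $\Theta_\theta$ in the levels where $C$ is $T_i$, and apply $\Theta_1$ to all lower levels above $s=\frac14$. Since $\Theta_1$ is isotopic to the identity rel $\partial$, it is absorbed in the final isotopy to $1\sqcup O^l$. This changes $C$ by a level-preserving isotopy, leaves $T_0,\dots,T_i$ and $b_1,\dots,b_i$ as they were, and replaces $b_{i+1}$ by the new band. The claim follows by induction.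

Consequently, for any order of the bands there is a surface $C'\subset Q$ built as follows: the strips and disks above $T_0$; the bands performed in that order at chosen levels in $(\frac14,\frac34)$, which ends with $T_r$ in every order; the isotopy from $T_r$ to $1\sqcup O^l$; the strips and disks at the bottom. As abstract surfaces $C'\cong C$, because attaching disjoint bands does not depend on the order.

**Step 4: choice of the order.** This step performs just enough bands first to absorb all $m$ disks with a maximum into the $n$ strips.

Let $\Gamma$ be the graph whose vertices are the $n$ strands and the $m$ circles of $T_0$, and whose edges are the bands. The bottom strips and disks are attached along connected sets, so they merge no components, and the components of $\Gamma$ correspond to those of $C$. Hence each component of $\Gamma$ contains a strand. Identify all strand vertices to one vertex. The quotient graph is connected with $m+1$ vertices; let $\mathcal F$ be the set of the $m$ edges of a spanning tree. In $\Gamma$, the edges $\mathcal F$ contain no cycle and no path joining two different strands, because either would give a closed walk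 with distinct edges in the tree. So $\mathcal F$, together with all vertices, is a forest with $n+m$ vertices and $m$ edges. It has $n$ components, and no component contains two strands; so each contains exactly one strand.

Perform the bands of $\mathcal F$ at levels $>\frac12$ and the others at levels $<\frac12$. Let $\sigma'$ be the level $s=\frac12$. The part $U=C'\cap\{s\ge\frac12\}$ consists of strips and disks joined by bands along trees, each containing one strip, so it is a union of $n$ disks $U_j$. In the circle $\partial U_j$, the strand $\sigma_j$ and the two side arcs form one arc, so the remaining part, at $s=\frac12$, is one arc. So $\sigma'$ is a string link. Read downward, from $\sigma$ to $\sigma'$, the maxima become minima and saddles stay saddles, so $U$ has only minima and saddles. Hence $\sigma'\ge\sigma$.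

The part $C'_-=C'\cap\{s\le\frac12\}$, read upward from $1$ to $\sigma'$, has only minima and saddles. Since $C'$ is $C'_-$ with the disks $U_j$ attached along the boundary arcs $\sigma'_j$, we have $C'_-\cong C'\cong C\cong S$. Add (closing arcs)$\times[0,\frac12]$, put the result in a collar of $\partial B^4$ with $s$ increasing outward, and glue in the standard disks, with one minimum each, bounded by the trivial link $\hat1$. This attaches $n$ half-disks to $C'_-$ along boundary arcs, so the surface is still a copy of $X$. It has no local maxima and its boundary is $\hat\sigma'$. So $\hat\sigma'$ bounds a ribbon copy of $X$. $\square$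

**Lemma 6.** With $\sigma,\sigma'$ as in Lemma 5, put $\rho=\sigma'\bar\sigma$. Then $\widehat{\rho^k\sigma}$ bounds a ribbon copy of $X$ for all $k\ge1$.

*Proof.* By Lemma 3(1) and Lemma 4, $\rho=\sigma'\bar\sigma\ge\sigma\bar\sigma\ge1$, so $\rho^{k-1}\ge1$. Also $\bar\sigma\sigma\ge1$ by Lemma 4. Hence
$$\rho^k\sigma=\rho^{k-1}\,\sigma'\,(\bar\sigma\sigma)\ \ge\ 1\cdot\sigma'\cdot1=\sigma'.$$
Since $\hat\sigma'$ bounds a ribbon copy of $X$, so does $\widehat{\rho^k\sigma}$ by Lemma 3(2). $\square$

## 7. Transfer, and divisibility for slice links

*Proof of Theorem 2.* Take $\sigma,\rho$ from Lemmas 5 and 6. By Lemma 1, $x=e(\rho)$ satisfies the hypothesis of Lemma 2. Multiply the resulting equation $\sum_kp_kx^k=0$ on the right by $e(\sigma)$: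
$$\sum_{k=0}^Np_k\,e(\rho^k\sigma)=0\quad\text{in }E,\qquad\varphi(p_0)=1.\tag{5}$$
Put $R_k=\widehat{\rho^k\sigma}$. Then $R_0=\hat\sigma=L$, and $R_k$ bounds a ribbon copy of $X$ for $k\ge1$. Taking $\operatorname{tr}$ of the first coordinate of (5), using (4) and dividing by $\delta$ in the domain $\Lambda$, we get the first identity in (2). The second coordinate of (5) is the second identity, since the $j$-th component of $R_k$ is the closure of the $j$-th strand of $\rho^k\sigma$. $\square$

*Proof of Theorem 3.* By Theorem 2 and the hypothesis, $p_0V(L)=-\sum_{k\ge1}p_kV(R_k)$ is divisible by $\delta^c$ in $\Lambda$. Up to a unit, $\delta$ is $A^4+1=\Phi_8(A)$, a prime element of the unique factorization domain $\Lambda$. Since $\varphi(A^4+1)=0$ and $\varphi(p_0)=1$, we have $A^4+1\nmid p_0$. Hence $\delta^c\mid V(L)$. $\square$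

*Proof of Theorem 1(a).* Apply Theorem 3 with $X=nD^2$ and $c=n-1$; its hypothesis is Theorem A. So $V(L)=\delta^{n-1}W$ with $W\in\Lambda$. Both $V(L)$ and $\delta$ are invariant under $A\mapsto-A$, hence so is $W$. Therefore $W\in\mathbb Z[A^{\pm2}]=\mathbb Z[t^{\pm1/2}]$. $\square$

## 8. The congruence modulo 32 for slice links

*Proof of Theorem 1(b).* **Step 1: dividing the recurrence.** Take $R_k,p_k$ from Theorem 2 with $X=nD^2$, so $R_k$ is a ribbon link for $k\ge1$ and $R_0=L$. For $k\ge0$ write $W_k=V(R_k)/\delta^{n-1}$. This lies in $\mathbb Z[t^{\pm1/2}]$ by Theorem A for $k\ge1$ and by part (a) for $k=0$. Dividing the first identity in (2) by $\delta^{n-1}$ gives $\sum_kp_kW_k=0$.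

**Step 2: the Jones determinants are integers.** Both $V(R_k)$ and $\delta^{n-1}$ lie in $t^{(n-1)/2}\mathbb Z[t^{\pm1}]$ (for $V$ this is a theorem of Jones), so both are multiplied by $(-1)^{n-1}$ under $t^{1/2}\mapsto-t^{1/2}$. So $W_k\in\mathbb Z[t^{\pm1}]$, and $\det V(R_k)=W_k|_{t=-1}\in\mathbb Z$. The numbers $d_k=\det V(R_k)-\prod_j\det(K_j(R_k))$ are therefore integers, and $32\mid d_k$ for $k\ge1$ by Theorem B.

**Step 3: specializing.** Let $\zeta$ be a primitive 8th root of unity with $\zeta^{-2}=i$. At $A=\zeta$ we have $t^{1/2}=i$, so $W_k$ becomes $\det V(R_k)$ and $V(K_j(R_k))$ becomes $\det(K_j(R_k))$. Subtracting the second identity in (2) from $\sum_kp_kW_k=0$ at $A=\zeta$ gives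
$$p_0(\zeta)\,d_0=-\sum_{k\ge1}p_k(\zeta)\,d_k\in32\,\mathbb Z[\zeta].\tag{6}$$

**Step 4: canceling $p_0(\zeta)$.** The map $\varphi$ factors through $\Lambda/(A^4+1)=\mathbb Z[\zeta]$. The ring $\mathbb Z[\zeta]/2=\mathbb F_2[A]/(A+1)^4$ is local, with residue map to $\mathbb F_2$ induced by $\varphi$. Since $\varphi(p_0)=1$, $p_0(\zeta)$ is a unit modulo $2$, say $p_0(\zeta)u=1+2v$. As $2v$ is nilpotent modulo $32$, $1+2v$ is a unit modulo $32$, and so is $p_0(\zeta)$. By (6), $d_0\in32\,\mathbb Z[\zeta]\cap\mathbb Z=32\mathbb Z$; the last equality holds because $1$ is part of a $\mathbb Z$-basis of $\mathbb Z[\zeta]$. This is (b).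

**Step 5: the consequences.** Each $K_j$ is a slice knot. By the theorem of Fox and Milnor, $\Delta_{K_j}(t)=f(t)f(t^{-1})$ with $f\in\mathbb Z[t^{\pm1}]$ and $f(1)=\pm1$. So $\det(K_j)=f(-1)^2$, and $f(-1)\equiv f(1)\equiv1\pmod2$; thus $\det(K_j)$ is an odd square and is $1$ modulo $8$. With (b), $\det V(L)\equiv1\pmod8$. In particular $W_0$ does not vanish at $t=-1$, while $\delta$ has a simple zero there. So $V(L)=\delta^{n-1}W_0$ vanishes at $t=-1$ to order exactly $n-1$. $\square$

## 9. Parallels of ribbon knots and the modulus 32

*Proof of Theorem 4.* By Theorem 1 the greatest common divisor is divisible by $32$, over slice links and hence over ribbon links. Ribbon links are slice, so it suffices to find ribbon links whose differences have greatest common divisor exactly $32$. Adding a split unknot multiplies both $V(L)$ and $V(\bigcirc^n)$ by $\delta$ and multiplies $\prod_j\det(K_j)$ by $1$, so it changes neither term, and the link stays ribbon. So we take $n=2$.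

**Step 1: the family.** For a ribbon knot $K$ let $P(K)$ be its $0$-framed 2-parallel. It bounds a ribbon disk $D$ together with a small normal push-off $D'$, on which the radial function still has no local maxima. The boundary of $D'$ is the $0$-framed parallel, because $D\cdot D'=0$. So $P(K)$ is a ribbon link. We compute
$$d(K):=\det V(P(K))-\det(K)^2 .$$

**Step 2: reduction to a colored Jones polynomial.** Let $J'_N$ be the $N$-dimensional colored Jones polynomial normalized to $1$ on the unknot, so $J'_2=V$. Draw $K$ with writhe $0$; then the doubled diagram of $P(K)$ has writhe $4\cdot0=0$, so its bracket is $\delta V(P(K))$ by (4). In $TL_2$, after inverting $\delta$, write $1=f+\delta^{-1}e$ with the Jones–Wenzl idempotent $f=1-\delta^{-1}e$, and insert this into the two parallel strands. The term $f$ contributes $(\delta^2-1)J_3'(K)$, since $\delta^2-1$ is the value of the unknot. The term $\delta^{-1}e$ turns the two strands into the boundary of a thin disk running along $K$, with bracket $\delta$, and contributes $1$. So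
$$\delta\,V(P(K))=1+(\delta^2-1)J_3'(K).\tag{7}$$

**Step 3: Habiro's expansion.** Let $a=A^2$, $q=a^2$ and $\{m\}=a^m-a^{-m}$. Habiro (Invent. Math. 171 (2008)) proved that
$$J'_N(K)=\sum_{k\ge0}a_k\prod_{j=1}^k\{N+j\}\{N-j\},\tag{8}$$
where $a_k=a_k(K;q)\in\mathbb Z[q^{\pm1}]$ is independent of $N$ and $a_0=1$. (Interchanging $q$ and $q^{-1}$ does not change the shape of (8), since $\{N+j\}\{N-j\}$ is invariant under $a\mapsto a^{-1}$. So it does not matter which of the two conventions is used.) For $N=2$ the terms with $k\ge2$ contain $\{0\}=0$, and $V(K)=1+a_1\{3\}\{1\}$. For $N=3$ the terms with $k\ge3$ vanish, and $J_3'=1+\{4\}\{2\}(a_1+a_2\{5\}\{1\})$. Since $\{4\}=\{2\}(a^2+a^{-2})$ and $\{2\}=\{1\}(a+a^{-1})=-\{1\}\delta$, we have $\{4\}\{2\}=\{1\}^2\delta^2(a^2+a^{-2})$. Hence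
$$J_3'=1+\delta^2c_K,\qquad c_K=\{1\}^2(a^2+a^{-2})(a_1+a_2\{5\}\{1\}).\tag{9}$$
Inserting this in (7) gives
$$\frac{V(P(K))}{\delta}=\frac{1+(\delta^2-1)(1+\delta^2c_K)}{\delta^2}=1+(\delta^2-1)c_K.$$

**Step 4: the value at $t=-1$.** There $a=\pm i$ and $q=-1$, and $\delta=0$, $\{1\}^2=-4$, $a^2+a^{-2}=-2$. Since $a^4=1$, $\{5\}=\{1\}$ and $\{3\}=-\{1\}$, so $\{5\}\{1\}=-4$ and $\{3\}\{1\}=4$. With $a_k$ evaluated at $q=-1$,
$$\det V(P(K))=1-c(K),\qquad c(K)=8(a_1-4a_2)\in\mathbb Z,\qquad\det(K)=1+4a_1,$$
$$d(K)=1-8a_1+32a_2-(1+4a_1)^2=-16a_1(a_1+1)+32a_2.\tag{10}$$
Moreover $J_3'$ is multiplicative under connected sum, so (9) gives $c_{K\#K'}=c_K+c_{K'}+\delta^2c_Kc_{K'}$. At $\delta=0$ this says that $c(K)$ is additive under connected sum.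

**Step 5: the power of $2$.** The ribbon knot $6_1$ has Conway polynomial $\nabla=1-2z^2$ and determinant $9$. So $a_1(-1)=2$, and $d(6_1)=-96+32\,a_2(-1)$ by (10). We need the parity of $a_2(-1)$. The Melvin–Morton–Rozansky theorem (Bar-Natan–Garoufalidis, Invent. Math. 125 (1996)) states that the limit $h\to0$ of $J'_N(K;q=e^h)$ with $x=e^{Nh}$ fixed, taken as formal power series in $Nh$, is $1/\Delta_K(x)$. Put $u=Nh$ in (8). Then
$$\{N+j\}\{N-j\}=q^N+q^{-N}-q^j-q^{-j}=2\cosh u-2\cosh(jh)$$
has no terms of total degree less than $2$ in $(u,h)$, so the sum (8) converges as a formal power series in $u$ and $h$. Setting $h=0$ gives $\sum_ka_k(1)(x+x^{-1}-2)^k$ with $x=e^u$. In the variable $z^2=x+x^{-1}-2$ we have $\Delta_K(x)=\nabla(z)$. So for $6_1$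
$$\sum_ka_k(1)z^{2k}=\frac1{1-2z^2}=1+2z^2+4z^4+\cdots .$$
Hence $a_2(1)=4$. A Laurent polynomial with integer coefficients has values of the same parity at $1$ and $-1$, so $a_2(-1)\equiv0\pmod2$. Therefore $d(6_1)\equiv-96\equiv32\pmod{64}$, and $64$ does not divide the greatest common divisor.

**Step 6: odd primes.** Let $p$ be an odd prime. The connected sum $6_1^{\#p}$ of $p$ copies of $6_1$ is ribbon with determinant $9^p$. By additivity of $c$ and Fermat's little theorem,
$$d(6_1^{\#p})=1-p\,c(6_1)-81^p\equiv1-81=-80\pmod p,$$
which is nonzero unless $p=5$. For $p=5$ use $K=(4_1\#4_1)^{\#5}$. The figure-eight knot $4_1$ is amphichiral (and invertible), so $4_1\#4_1$ is the connected sum of $4_1$ with its reversed mirror image and is ribbon by the example after Lemma 4; hence $K$ is ribbon. Since $\det(4_1)=5$, we have $\det K=5^{10}$ and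
$$d(K)=1-5\,c(4_1\#4_1)-5^{20}\equiv1\pmod5.$$

So no odd prime and not $64$ divides all the differences, while $32$ does. The greatest common divisor is exactly $32$, over ribbon links and over slice links. $\square$
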